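\title{Eigenvector fluctuations in spiked Gaussian matrices:\\ Lehner's formula and a missing covariance term}

\begin{abstract}
Let $X=\theta vv^\top+W$, $\theta>1$, be a rank-one perturbation of a $d\times d$ real symmetric Gaussian matrix $W$ with $\mathbb E W^2=I$, and let $\nu^2$ be the norm of the covariance matrix of the entries of $W$. We study the conjecture that, when $\nu(\log d)^{3/2}\to0$, the leading eigenvector of $X$ has Gaussian fluctuations of order $d^{-1/2}$ orthogonally to $v$, with a covariance read off from the optimizer of the dual form of Lehner's formula. The conjecture is false for every $\theta>1$: for noise made of two independent GOE blocks, with $\nu^2\le 4/(d+2)$, the limit is Gaussian with variance $2\theta^{-2}$, while the conjectured variance is $\theta^{-2}(2-\theta^{-2})$. We prove a central limit theorem with an explicit covariance when $d\nu^4\log d\to0$ and an explicit series is bounded, and we give a model with $d\nu^4\to4$ in which the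 limit is a product of two independent Gaussians.
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Spiked models with isotropic noise}

For each $d\ge1$ let $n=n(d)\ge1$, let $A_1,\dots,A_n$ be deterministic real symmetric $d\times d$ matrices, let $g=(g_1,\dots,g_n)$ be a standard Gaussian vector, and let $v\in\mathbb R^d$ be a unit vector. Fix $\theta>1$ and put
\[
W=\sum_{i=1}^n g_iA_i,\qquad X=\theta vv^\top+W,\qquad \Phi(Y)=\sum_{i=1}^nA_iYA_i=\mathbb E[WYW]\quad(Y\in\mathbb R^{d\times d}).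
\]
Everything except $\theta$ depends on $d$, and limits are taken as $d\to\infty$. We write $|\cdot|$ for the Euclidean norm, $\|\cdot\|$ and $\|\cdot\|_2$ for the operator and Hilbert--Schmidt norms, $\langle A,B\rangle=\operatorname{tr}(A^\top B)$, and $A(x)=\sum_ix_iA_i$ for $x\in\mathbb R^n$, so that $W=A(g)$. Every centered Gaussian symmetric matrix can be written in this form.

Let $\operatorname{Cov}(W)$ be the $d^2\times d^2$ covariance matrix of the entries of $W$ and let $\nu=\|\operatorname{Cov}(W)\|^{1/2}$. If $\mathcal A$ is the $d^2\times n$ matrix whose columns list the entries of the $A_i$, then $\operatorname{Cov}(W)=\mathcal A\mathcal A^\top$, and $\mathcal A^\top\mathcal A$ is the Gram matrix $(\operatorname{tr}A_iA_j)_{ij}$. Both have norm $\nu^2$, that is,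
\begin{equation}\label{eq:nu}
\|A(x)\|\le\|A(x)\|_2\le\nu|x|,\qquad \sum_i\operatorname{tr}(A_iB)^2\le\nu^2\|B\|_2^2\qquad(x\in\mathbb R^n,\ B\in\mathbb R^{d\times d}).
\end{equation}
The sum on the right is the variance of $\operatorname{tr}(WB)$, so $\nu^2$ is the largest variance that $W$ has in one direction of matrix space. The hypotheses on the noise are
\begin{itemize}
\item[(H1)] isotropy: $\mathbb E W^2=\sum_iA_i^2=I$ for every $d$;
\item[(H2)] $\nu(\log d)^{3/2}\to0$.
\end{itemize}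
Under (H1) the total variance is $\operatorname{tr}\operatorname{Cov}(W)=\operatorname{tr}\mathbb EW^2=d$, and $\operatorname{Cov}(W)$ has rank at most $d(d+1)/2$, the dimension of the space of symmetric matrices. Hence isotropy forces
\begin{equation}\label{eq:nulower}
\nu^2\ge\frac2{d+1}.
\end{equation}
Equality holds for the Gaussian orthogonal ensemble. By $\mathrm{GOE}(N)$ we mean an $N\times N$ symmetric Gaussian matrix with independent centered entries on and above the diagonal, of variance $\frac1{N+1}$ off the diagonal and $\frac2{N+1}$ on it. From $\mathbb E W_{ab}W_{a'b'}=\frac1{N+1}(\delta_{aa'}\delta_{bb'}+\delta_{ab'}\delta_{ba'})$ one reads off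
\begin{equation}\label{eq:goe}
\Phi(Y)=\frac{\operatorname{tr}Y\cdot I+Y^\top}{N+1},\qquad \mathbb EW^2=I,\qquad \nu^2=\frac2{N+1}.
\end{equation}

Let $\lambda=\lambda_{\max}(X)$, let $\widehat v$ be a unit leading eigenvector of $X$ with $\langle\widehat v,v\rangle>0$, and put $\lambda_0=\theta+\theta^{-1}$. Hypotheses (H1) and (H2) are the setting of the BBP theorem of Bandeira, Cipolloni, Schr\"oder and van Handel \cite{BCSvH}, which gives
\begin{equation}\label{eq:bbp}
\lambda\to\lambda_0,\qquad \langle\widehat v,v\rangle^2\to1-\theta^{-2}\qquad\text{in probability.}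
\end{equation}
So $\widehat v$ keeps mass $\theta^{-2}$ orthogonally to $v$. If that mass is spread over the $d-1$ remaining dimensions, a single component of $\widehat v$ is of order $d^{-1/2}$. The question is the law of finitely many such components at that scale.

\subsection{Lehner's formula and the conjecture}

For a symmetric matrix $A_0$, Lehner's semicircular formula is
\[
\Lambda_{\mathrm{sc}}(A_0,A_1,\dots,A_n)=\inf_{Y\succ0}\lambda_{\max}\big(Y^{-1}+A_0+\Phi(Y)\big).
\]
This number equals $\lambda_{\max}(A_0\otimes\mathfrak 1+\sum_iA_i\otimes\mathfrak s_i)$ for a free semicircular family $(\mathfrak s_i)$, the noncommutative analog of $(g_i)$: Wick's formula computes $\mathbb E[g_{i_1}\cdots g_{i_{2p}}]$ as the number of pairings of $\{1,\dots,2p\}$ that match equal indices, and the corresponding moment of $(\mathfrak s_i)$ counts only the noncrossing ones. The formula has the dual form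
\begin{equation}\label{eq:dual}
\Lambda_{\mathrm{sc}}=\max\{\mathcal D(S):S\succeq0,\ \operatorname{tr}S=1\},\qquad \mathcal D(S)=\langle A_0,S\rangle+2\operatorname{tr}\big((S^{1/2}\Phi(S)S^{1/2})^{1/2}\big).
\end{equation}
Only the optimization problem \eqref{eq:dual} enters this paper; no free probability is used in the proofs.

Compare \eqref{eq:dual} with $\lambda_{\max}(A_0+W)=\max\{\langle A_0,S\rangle+\langle W,S\rangle:S\succeq0,\ \operatorname{tr}S=1\}$, whose optimizer for $A_0=\theta vv^\top$ is $\widehat v\,\widehat v^\top$. The two problems have the same feasible set and the same signal term, and \eqref{eq:dual} replaces the random noise term by a deterministic one. It is natural to take the optimizer $S^\star$ of \eqref{eq:dual} as a deterministic substitute for $\mathbb E\,\widehat v\,\widehat v^\top$, and then, by \eqref{eq:bbp}, to take $S^\star-(1-\theta^{-2})vv^\top$ as the covariance of $\widehat v-\sqrt{1-\theta^{-2}}\,v$. This is the content of the following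 conjecture, posed in \cite{Kunisky}.

\medskip
\noindent\textbf{Conjecture.} \textit{Assume \textup{(H1)} and \textup{(H2)}, and assume that for each $d\ge1$ the problem \eqref{eq:dual} with $A_0=\theta vv^\top$ has a unique optimizer $S^\star$. Put $\Sigma=S^\star-(1-\theta^{-2})vv^\top$. Let $d_0\ge1$ be fixed and let $R\in\mathbb R^{d_0\times d}$ satisfy $dR\Sigma R^\top\to\Gamma$, $\|R\|=O(1)$, and $Rv=0$ for each $d\ge1$. Then $\sqrt d\,R\big(\widehat v-\sqrt{1-\theta^{-2}}\,v\big)\Rightarrow\mathcal N(0,\Gamma)$.}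
\medskip

Here $\Rightarrow$ denotes convergence in law. Since $Rv=0$, the random vector is $\sqrt d\,R\widehat v$ and $R\Sigma R^\top=RS^\star R^\top$; we use both simplifications throughout.

The Conjecture is correct for $W=\mathrm{GOE}(d)$. Lemma~\ref{lem:goeopt} below shows that $S^\star=\frac{p_\perp}{d-1}(I-vv^\top)+p_vvv^\top$ with $p_\perp\to\theta^{-2}$, so the hypothesis on $R$ says $\theta^{-2}RR^\top\to\Gamma$. The law of $X$ is invariant under rotations fixing $v$, so the component of $\widehat v$ orthogonal to $v$ has a uniformly distributed direction $\xi/|\xi|$, $\xi\sim\mathcal N(0,I-vv^\top)$, and its length tends to $\theta^{-1}$ by \eqref{eq:bbp}. As $|\xi|^2/d\to1$ and $R\xi\sim\mathcal N(0,RR^\top)$, the limit is $\mathcal N(0,\Gamma)$. The weak point in general is the precision demanded: $S^\star$ has trace one, and the Conjecture reads it to accuracy $o(1/d)$.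

\subsection{Results}

\begin{theorem}[Counterexample]\label{thm:counter}
For every $\theta>1$ there are $A_i$, $v$ and $R$, with $d_0=1$, that satisfy all hypotheses of the Conjecture, including uniqueness of $S^\star$ for every $d\ge1$, with $\nu^2\le4/(d+2)$ for even $d\ge4$ and $\nu^2=2/(d+1)$ otherwise, such that
\[
dR\Sigma R^\top\to\Gamma=\theta^{-2}(2-\theta^{-2}),\qquad\text{but along even }d\quad \sqrt d\,R\big(\widehat v-\sqrt{1-\theta^{-2}}\,v\big)\Rightarrow\mathcal N(0,2\theta^{-2}).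
\]
In particular the Conjecture is false.
\end{theorem}

By \eqref{eq:nulower} the counterexample has $\nu$ of the smallest possible order, so no strengthening of the rate in (H2) to a larger order of magnitude repairs the Conjecture. The next theorem identifies the correct covariance in a wide regime.

\begin{theorem}[Central limit theorem]\label{thm:clt}
Assume \textup{(H1)} and $d\nu^4\log d\to0$. Let $d_0$ be fixed, let $R\in\mathbb R^{d_0\times d}$ have rows $r_a^\top$, $\|R\|=O(1)$ and $Rv=0$, and assume $d\sum_{k\ge1}\theta^{-2k}R\Phi^k(vv^\top)R^\top=O(1)$. Put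
\[
\Xi=(1-\theta^{-2})\Big[\sum_{k\ge1}\theta^{-2k}R\,\Phi^k(vv^\top)R^\top+\sum_{k\ge2}\theta^{-2k}T_k\Big],\qquad (T_k)_{ab}=\operatorname{tr}\big(vr_a^\top\,\Phi^k(vr_b^\top)\big).
\]
Then $d\,\Xi$ is bounded and positive semidefinite up to $o(1)$. Along any subsequence with $d\,\Xi\to\Gamma'$ we have $\sqrt d\,R\big(\widehat v-\sqrt{1-\theta^{-2}}\,v\big)\Rightarrow\mathcal N(0,\Gamma')$. Hence convergence to $\mathcal N(0,\Gamma)$ holds if and only if $d\,\Xi\to\Gamma$. If the hypotheses of the Conjecture hold as well, its conclusion holds if and only if $d(R\Sigma R^\top-\Xi)\to0$.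
\end{theorem}

\begin{theorem}[A non-Gaussian limit]\label{thm:nongauss}
There are isotropic models with $d\nu^4\to4$, and $R$ satisfying the other hypotheses of Theorem~\ref{thm:clt}, for which $\sqrt d\,R\widehat v\Rightarrow\theta^{-2}\zeta\zeta'$ with $\zeta,\zeta'$ independent $\mathcal N(0,1)$. This limit is not Gaussian.
\end{theorem}

Thus the condition $d\nu^4\log d\to0$ cannot be weakened to $d\nu^4=O(1)$. Section~\ref{sec:mechanism} explains where the two sums in $\Xi$ come from. Theorem~\ref{thm:counter} is proved directly in Section~\ref{sec:counter}, Theorem~\ref{thm:clt} in Sections~\ref{sec:tools}--\ref{sec:clt}, and Theorem~\ref{thm:nongauss} in Section~\ref{sec:nongauss}.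

\subsection{Standard facts}\label{sec:facts}

Let $F,F'$ be locally Lipschitz functions of $g$ such that they and their gradients have polynomial growth.
\begin{itemize}
\item[(G1)] Integration by parts: $\mathbb E[g_kF]=\mathbb E[\partial_kF]$.
\item[(G2)] Poincar\'e inequality: $\operatorname{Var}F\le\mathbb E|\nabla F|^2$.
\item[(G3)] Concentration: if $F$ is $\kappa$-Lipschitz, then $\mathbb Ee^{s(F-\mathbb EF)}\le e^{s^2\kappa^2/2}$ and $\mathbb P(F-\mathbb EF>t)\le e^{-t^2/2\kappa^2}$ for $s,t>0$.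
\item[(G4)] Covariance identity: with $g'$ an independent copy of $g$ and $g^s=sg+\sqrt{1-s^2}\,g'$, $\operatorname{Cov}(F,F')=\int_0^1\mathbb E\langle\nabla F(g),\nabla F'(g^s)\rangle\,ds$.
\item[(G5)] If $F$ is a polynomial of degree at most $K$, then $\mathbb E|\nabla F|^2\le K\operatorname{Var}F$. (If $F=\sum_jF_j$ is the Hermite expansion by degree, then $\mathbb E|\nabla F|^2=\sum_jj\,\mathbb EF_j^2$.)
\item[(G6)] Second-order Poincar\'e inequality \cite[Theorem 2.2]{Chatterjee}: if $F$ is a polynomial with $\sigma^2=\operatorname{Var}F>0$, $\kappa_1=(\mathbb E|\nabla F|^4)^{1/4}$ and $\kappa_2=(\mathbb E\|\nabla^2F\|^4)^{1/4}$, then the total variation distance between the law of $F$ and $\mathcal N(\mathbb EF,\sigma^2)$ is at most $2\sqrt5\,\kappa_1\kappa_2/\sigma^2$.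
\end{itemize}
For $z>2$ let $m(z)\in(0,1)$ solve $m+m^{-1}=z$. This is the Stieltjes transform $\int(z-x)^{-1}\mu_{\mathrm{sc}}(dx)$ of the semicircle law $\mu_{\mathrm{sc}}$ on $[-2,2]$. Differentiating the equation gives $-m'=m^2/(1-m^2)$, so
\begin{equation}\label{eq:mvalues}
m(\lambda_0)=\theta^{-1},\qquad \int\frac{\mu_{\mathrm{sc}}(dx)}{(\lambda_0-x)^2}=-m'(\lambda_0)=\frac1{\theta^2-1}.
\end{equation}
For $\mathrm{GOE}(N)$, as $N\to\infty$, the norm tends to $2$ and the empirical spectral distribution tends to $\mu_{\mathrm{sc}}$, in probability.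

Fix once and for all $\varepsilon>0$ with $2+5\varepsilon<\lambda_0$, and put $\Omega_0=\{\|W\|\le2+\varepsilon\}$ and $\mathcal I=[\lambda_0-\varepsilon,\lambda_0+\varepsilon]\subset[2+4\varepsilon,\infty)$. For isotropic noise, $\mathbb E\|W\|\le2+C\nu^{1/2}(\log d)^{3/4}$ by Bandeira, Boedihardjo and van Handel \cite{BBvH}, and this is $2+o(1)$ under (H2). By \eqref{eq:nu}, $\|W\|$ is a $\nu$-Lipschitz function of $g$, so (G3) gives, under (H1) and (H2) and for large $d$,
\begin{equation}\label{eq:omega0}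
\mathbb P(\Omega_0^c)\le e^{-c/\nu^2}.
\end{equation}
The letters $C,c$ denote positive constants independent of $d$ that may change from line to line. We write $F=O_{\mathbb P}(b_d)$ if $F/b_d$ is tight.

\section{Ladders and reversed ladders}\label{sec:mechanism}

\subsection{Reduction to a resolvent entry}

Let $G(z)=(z-W)^{-1}$.

\begin{lemma}\label{lem:eigvec}
On the event $\lambda>\|W\|$, the eigenvalue $\lambda$ is simple, $\langle v,\widehat v\rangle\ne0$, and
\[
\widehat v=\theta\langle v,\widehat v\rangle\,G(\lambda)v,\qquad v^\top G(\lambda)v=\theta^{-1}.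
\]
\end{lemma}

\begin{proof}
The equation $Xx=\lambda x$ reads $(\lambda-W)x=\theta\langle v,x\rangle v$, so $x=\theta\langle v,x\rangle G(\lambda)v$. Every eigenvector is therefore a multiple of $G(\lambda)v$ with $\langle v,x\rangle\neq0$. Taking the inner product with $v$ gives the last identity.
\end{proof}

Under (H1) and (H2) the event $\Omega_0\cap\{\lambda\in\mathcal I\}$ has probability tending to one, and on it the lemma applies; how $\widehat v$ is chosen elsewhere does not affect any limit. For a deterministic vector $r\perp v$ put $\psi(z)=r^\top G(z)v$. Then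
\begin{equation}\label{eq:reduction}
\sqrt d\,r^\top\widehat v=\theta\langle v,\widehat v\rangle\,\sqrt d\,\psi(\lambda),\qquad \theta^2\langle v,\widehat v\rangle^2\to\theta^2-1 .
\end{equation}
All three proofs study a quantity at the deterministic point $\lambda_0$ and then move to the random point $\lambda$. The move is always made with the same inequality.

\begin{lemma}\label{lem:transfer}
Let $\Omega$ be an event, let $F$ be a random function that is $C^1$ on $\mathcal I$ on $\Omega$, and let $b=\sup_{z\in\mathcal I}\mathbb E[|F'(z)|\mathbf 1_\Omega]$. For $0<\delta\le\varepsilon$ and $t>0$,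
\[
\mathbb P\big(|F(\lambda)-F(\lambda_0)|>t\big)\le\mathbb P(\Omega^c)+\mathbb P(|\lambda-\lambda_0|>\delta)+2\delta b/t .
\]
In particular, if $\mathbb P(\Omega)\to1$, $\lambda\to\lambda_0$ in probability and $b=O(1)$, then $F(\lambda)-F(\lambda_0)\to0$ in probability.
\end{lemma}

\begin{proof}
On $\Omega\cap\{|\lambda-\lambda_0|\le\delta\}$ we have $|F(\lambda)-F(\lambda_0)|\le\mathbf 1_\Omega\int_{|z-\lambda_0|\le\delta}|F'(z)|\,dz$, and the right side has mean at most $2\delta b$. Apply Markov's inequality. For the last claim let $d\to\infty$ and then $\delta\to0$.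
\end{proof}

\subsection{Degrees one, two and three by hand}

Let $U_k$ be the Chebyshev polynomials of the second kind, defined by $\sum_kU_k(x/2)s^k=(1-xs+s^2)^{-1}$; thus $U_0=1$, $U_1(x/2)=x$, $U_2(x/2)=x^2-1$, $U_3(x/2)=x^3-2x$. Setting $s=m=\theta^{-1}$ and using $1+m^2=m\lambda_0$ gives
\begin{equation}\label{eq:cheb}
\frac1{\lambda_0-x}=\sum_{k\ge0}m^{k+1}U_k(x/2)\qquad(|x|<\lambda_0),
\end{equation}
so that $\psi(\lambda_0)=m^2\,r^\top Wv+m^3\,r^\top(W^2-I)v+\cdots$, the term $k=0$ vanishing because $r\perp v$. For a word $\mathbf i=(i_1,\dots,i_k)$ let $M_{\mathbf i}=r^\top A_{i_1}\cdots A_{i_k}v$ and let $\mathrm{rev}(\mathbf i)=(i_k,\dots,i_1)$. Expanding $\Phi^k$,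
\begin{equation}\label{eq:aktk}
a_k:=r^\top\Phi^k(vv^\top)r=\sum_{\mathbf i}M_{\mathbf i}^2,\qquad t_k:=\operatorname{tr}\big(vr^\top\Phi^k(vr^\top)\big)=\sum_{\mathbf i}M_{\mathbf i}M_{\mathrm{rev}(\mathbf i)},
\end{equation}
and $|t_k|\le a_k$ by the Cauchy--Schwarz inequality. We call $a_k$ the \emph{ladder} and $t_k$ the \emph{reversed ladder} of length $k$ (Figure~\ref{fig:ladders}). They coincide for $k=1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.72]
\node at (0,0) {$r^\top$}; \node at (1,0) {$A_i$}; \node at (2,0) {$A_j$}; \node at (3,0) {$A_l$};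
\node at (4,0) {$vv^\top$}; \node at (5,0) {$A_l$}; \node at (6,0) {$A_j$}; \node at (7,0) {$A_i$}; \node at (8,0) {$r$};
\draw (7,0.4) arc (0:180:3 and 1.5); \draw (6,0.4) arc (0:180:2 and 1); \draw (5,0.4) arc (0:180:1 and 0.5);
\node at (4,-0.9) {$a_3$};
\node at (10,0) {$r^\top$}; \node at (11,0) {$A_i$}; \node at (12,0) {$A_j$}; \node at (13,0) {$A_l$};
\node at (14,0) {$vv^\top$}; \node at (15,0) {$A_i$}; \node at (16,0) {$A_j$}; \node at (17,0) {$A_l$}; \node at (18,0) {$r$};
\draw (15,0.4) arc (0:180:2 and 1.2); \draw (16,0.4) arc (0:180:2 and 1.2); \draw (17,0.4) arc (0:180:2 and 1.2);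
\node at (14,-0.9) {$t_3$};
\end{tikzpicture}
\caption{The ladder $a_3$ and the reversed ladder $t_3$, each written as a sum over $i,j,l$ of one matrix product; arcs join equal indices. In the ladder the arcs are nested. In the reversed ladder every two arcs cross.}\label{fig:ladders}
\end{figure}

In degree one, $r^\top Wv=\sum_ig_iM_i$ has variance $a_1$. In degree two, isotropy gives $r^\top(W^2-I)v=\sum_{ij}(g_ig_j-\delta_{ij})M_{ij}$, and Wick's formula gives $\mathbb E(g_ig_j-\delta_{ij})(g_{i'}g_{j'}-\delta_{i'j'})=\delta_{ii'}\delta_{jj'}+\delta_{ij'}\delta_{ji'}$. Therefore, exactly,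
\[
\operatorname{Var}\big(r^\top(W^2-I)v\big)=\sum_{ij}M_{ij}^2+\sum_{ij}M_{ij}M_{ji}=a_2+t_2 .
\]
The term $t_2$ comes from a crossing pairing, the kind that the semicircular family does not count, and nothing but $|t_2|\le a_2$ bounds it. This is the whole mechanism of the counterexample.

Degree three shows the size of the errors. Isotropy gives
\[
W^3-2W=\sum_{ijl}\big(g_ig_jg_l-\delta_{ij}g_l-\delta_{jl}g_i-\delta_{il}g_j\big)A_iA_jA_l+\Phi(W).
\]
The stray term has $\operatorname{Var}(r^\top\Phi(W)v)=\sum_j\operatorname{tr}(A_j\Phi(vr^\top))^2\le\nu^4|r|^2$, by \eqref{eq:nu} and Lemma~\ref{lem:det}(b) below; this is negligible at scale $1/d$ when $d\nu^4\to0$. The main term has variance $\sum_{\mathbf i}M_{\mathbf i}M_{\pi(\mathbf i)}$ summed over the six permutations $\pi$ of the three letters, of which the identity gives $a_3$ and the reversal gives $t_3$. Theorem~\ref{thm:clt} asserts that the variance of $\psi(\lambda_0)$ is as if only these two permutations counted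 in each degree:
\begin{equation}\label{eq:V0}
V_0=\sum_{k\ge1}m^{2k+2}a_k+\sum_{k\ge2}m^{2k+2}t_k,\qquad (\theta^2-1)V_0=\Xi\ \text{ when }R=r^\top,
\end{equation}
in accordance with \eqref{eq:reduction}. Since there are $k!$ permutations in degree $k$, the proof does not bound them one at a time; it expands the resolvent by integration by parts instead.

The first sum in $\Xi$ has a closed form. The matrix $S_0=(1-\theta^{-2})\sum_{k\ge0}\theta^{-2k}\Phi^k(vv^\top)$ is positive semidefinite, has trace one (isotropy makes $\Phi$ trace preserving), solves $S_0=(1-\theta^{-2})vv^\top+\theta^{-2}\Phi(S_0)$, and $RS_0R^\top$ is the first term of $\Xi$. The optimizer $S^\star$ solves a similar equation $S=Y\Phi(S)Y$ (Lemma~\ref{lem:cert}), and in the next two examples $dRS_0R^\top$ and $dRS^\star R^\top$ have the same limit.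

\begin{example}[GOE]\label{ex:goe}
Let $W=\mathrm{GOE}(d)$, $v=e_1$, $r=e_2$. By \eqref{eq:goe} and trace preservation, $\Phi^k(vv^\top)=x_kI+(d+1)^{-k}vv^\top$ with $dx_k+(d+1)^{-k}=1$, so $da_k=dx_k\to1$. Since $\operatorname{tr}(vr^\top)=0$, we have $\Phi(vr^\top)=rv^\top/(d+1)$ and $|t_k|\le(d+1)^{-k}$. The reversed ladders with $k\ge2$ are negligible, and $d\,\Xi\to(1-\theta^{-2})\sum_{k\ge1}\theta^{-2k}=\theta^{-2}$, the variance found in Section~\ref{sec:intro}.
\end{example}

To keep $t_k$ alive, $\Phi(vr^\top)$ must see a nonzero trace although $r\perp v$. Two blocks achieve this: the partial traces of $vr^\top$ can be $\frac12$ and $-\frac12$.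

\begin{example}[Two blocks]\label{ex:two}
Let $d=2N$, $W=W_1\oplus W_2$ with independent $\mathrm{GOE}(N)$ blocks, $v=(e_1,e_1)/\sqrt2$ and $r=(e_1,-e_1)/\sqrt2$. Then
\begin{equation}\label{eq:phitwo}
\Phi(Y)=\frac{\operatorname{tr}Y_{11}\cdot I+Y_{11}^\top}{N+1}\oplus\frac{\operatorname{tr}Y_{22}\cdot I+Y_{22}^\top}{N+1},
\end{equation}
where $Y_{ab}$ are the $N\times N$ blocks of $Y$. The matrix $J=I\oplus(-I)$ commutes with every $A_i$ and $r=Jv$, so transposing $M_{\mathbf i}=v^\top JA_{i_1}\cdots A_{i_k}v$ gives $M_{\mathbf i}=M_{\mathrm{rev}(\mathbf i)}$ and $t_k=a_k$ for all $k$. For $k\ge1$, $\Phi^k(vv^\top)=B_k\oplus B_k$ with $B_k=x_kI+y_ke_1e_1^\top$, $y_k=\frac12(N+1)^{-k}$ and $Nx_k+y_k=\frac12$. Hence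
\[
da_k=dt_k=2N(x_k+y_k)=1+(N-1)(N+1)^{-k},
\]
which tends to $2$ for $k=1$ and to $1$ for $k\ge2$, and is at most $2$. With $x=\theta^{-2}$, the first term of $d\,\Xi$ tends to $(1-x)(2x+\frac{x^2}{1-x})=x(2-x)$ and the second to $(1-x)\frac{x^2}{1-x}=x^2$. So $d\,\Xi\to2\theta^{-2}$; the ladders alone give the value $\Gamma$ of Theorem~\ref{thm:counter}, and the discrepancy $\theta^{-4}$ is exactly the contribution of the reversed ladders.
\end{example}

In this example $d\nu^4\log d\to0$, so Theorem~\ref{thm:clt} predicts the limit in Theorem~\ref{thm:counter}. The next section obtains it by elementary means, independently of Theorem~\ref{thm:clt}.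

\section{The counterexample}\label{sec:counter}

The Conjecture has hypotheses for every $d\ge1$, so the two-block model is completed by GOE models with the same value of $\Gamma$.
\begin{itemize}
\item Even $d=2N\ge4$: the model of Example~\ref{ex:two}, with $R=r^\top$. Here $\nu^2=\frac2{N+1}=\frac4{d+2}$.
\item $d=2$ or $d\ge3$ odd: $W=\mathrm{GOE}(d)$, $v=e_1$, $R=\sqrt{2-\theta^{-2}}\,e_2^\top$. Here $\nu^2=\frac2{d+1}$.
\item $d=1$: $W=g_1$, $v=1$, $R=0$. Here $\nu^2=1$, and $S^\star=1$ is the only feasible point.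
\end{itemize}
Hypotheses (H1), (H2), $\|R\|=O(1)$ and $Rv=0$ hold. It remains to find $S^\star$ and the limit law.

\subsection{A certificate for the dual problem}

The objective $\mathcal D$ is awkward to differentiate, but a primal point at which the matrix $Y^{-1}+A_0+\Phi(Y)$ is scalar turns the dual problem into a linear equation.

\begin{lemma}\label{lem:cert}
Let $Y\succ0$ satisfy $Y^{-1}+A_0+\Phi(Y)=\Lambda I$. Then $\mathcal D(S)\le\Lambda$ for all $S\succeq0$ with $\operatorname{tr}S=1$, with equality if and only if $S=Y\Phi(S)Y$.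
\end{lemma}

\begin{proof}
For $S,T\succeq0$ let $F(S,T)=\operatorname{tr}((S^{1/2}TS^{1/2})^{1/2})$. The matrices $S^{1/2}TS^{1/2}$ and $ST$ have the same eigenvalues, so $F(S,T)$ is the sum of the square roots of the eigenvalues of $ST$. Put $\tilde S=Y^{-1/2}SY^{-1/2}$ and $\tilde T=Y^{1/2}TY^{1/2}$. Then $\tilde S\tilde T=Y^{-1/2}STY^{1/2}$ is similar to $ST$, so $F(\tilde S,\tilde T)=F(S,T)$. Also $F(\tilde S,\tilde T)$ is the sum of the singular values of $\tilde S^{1/2}\tilde T^{1/2}$, which equals $\max_U\operatorname{tr}(\tilde S^{1/2}\tilde T^{1/2}U)$ over orthogonal $U$. Since $\operatorname{tr}\tilde S=\langle Y^{-1},S\rangle$ and $\operatorname{tr}\tilde T=\langle Y,T\rangle$,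
\[
\langle Y^{-1},S\rangle+\langle Y,T\rangle-2F(S,T)=\min_U\|\tilde S^{1/2}-\tilde T^{1/2}U\|_2^2\ge0 .
\]
Equality holds if and only if $\tilde S^{1/2}=\tilde T^{1/2}U$ for some $U$, which forces $\tilde S=\tilde T^{1/2}UU^\top\tilde T^{1/2}=\tilde T$, and conversely; and $\tilde S=\tilde T$ means $S=YTY$. Take $T=\Phi(S)$. As $\langle Y,\Phi(S)\rangle=\langle\Phi(Y),S\rangle$ and $\langle Y^{-1}+\Phi(Y),S\rangle=\Lambda-\langle A_0,S\rangle$, the left side above is $\Lambda-\mathcal D(S)$.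
\end{proof}

So once such a $Y$ and one trace-one fixed point $S\succeq0$ of $\mathcal T=Y\Phi(\cdot)Y$ are found, the optimizers are exactly the trace-one positive semidefinite fixed points of $\mathcal T$. Uniqueness then follows from this observation:
\begin{equation}\label{eq:uniq}
\text{if every nonzero fixed point }S'\succeq0\text{ of }\mathcal T\text{ is positive definite, the optimizer is unique.}
\end{equation}
Indeed, if $S,S'$ are two optimizers and $t$ is maximal with $S-tS'\succeq0$, then $S-tS'$ is a singular positive semidefinite fixed point, hence $0$, and taking traces gives $t=1$.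

Both $Y$ and $S$ will come from one finite-dimensional minimization, through the following fact. If $h_1,\dots,h_s$ are $C^1$ on an open set and $\max_ih_i$ is minimized at $y$, there are weights $p_i\ge0$ with $\sum p_i=1$, vanishing unless $h_i(y)=\max_jh_j(y)$, such that $\sum p_i\nabla h_i(y)=0$. Otherwise a hyperplane separates $0$ from the convex hull of the active gradients, and its normal is a direction in which all active $h_i$, hence the maximum, decrease.

\subsection{The optimizer}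

\begin{lemma}\label{lem:twoopt}
In the two-block model with $N\ge2$, the optimizer $S^\star$ is unique, and $d\,r^\top S^\star r\to\theta^{-2}(2-\theta^{-2})$ as $N\to\infty$.
\end{lemma}

\begin{proof}
\emph{Existence of $Y$ and $S$.} Let $P$ be the projection onto $\operatorname{span}(v,r)^\perp$, of rank $2(N-1)$, and consider $Y=\alpha P+\beta vv^\top+\gamma rr^\top$ with $\alpha,\beta,\gamma>0$. Then $Y_{11}=Y_{22}=\alpha(I-e_1e_1^\top)+\frac{\beta+\gamma}2e_1e_1^\top$ has trace $(N-1)\alpha+\frac{\beta+\gamma}2$, and $vv^\top+rr^\top=e_1e_1^\top\oplus e_1e_1^\top$. By \eqref{eq:phitwo},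
\begin{equation}\label{eq:phiY}
\Phi(Y)=\varphi_cP+\varphi_s(vv^\top+rr^\top),\qquad \varphi_c=\frac{N\alpha+(\beta+\gamma)/2}{N+1},\qquad\varphi_s=\frac{(N-1)\alpha+\beta+\gamma}{N+1}.
\end{equation}
The eigenvalues of $Y^{-1}+\theta vv^\top+\Phi(Y)$ are $h_c=\frac1\alpha+\varphi_c$, $h_v=\frac1\beta+\theta+\varphi_s$ and $h_r=\frac1\gamma+\varphi_s$. Their maximum is continuous on $(0,\infty)^3$ and tends to $\infty$ when a coordinate tends to $0$ or to $\infty$, so it has a minimizer $(\alpha,\beta,\gamma)$, with weights $p_c,p_v,p_r$ as above. The three components of $\sum p_i\nabla h_i=0$ are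
\begin{equation}\label{eq:kkt}
\frac{p_c}{\alpha^2}=\frac{Np_c+(N-1)(p_v+p_r)}{N+1},\qquad \frac{p_v}{\beta^2}=\frac{p_r}{\gamma^2}=\frac{\frac12p_c+p_v+p_r}{N+1}=\frac{1+p_v+p_r}{2(N+1)}.
\end{equation}
The last expression is positive, so $p_v,p_r>0$, and then $p_c>0$ by the first equation, as $N\ge2$. All three functions are active: $h_c=h_v=h_r=:\Lambda$, that is, $Y^{-1}+\theta vv^\top+\Phi(Y)=\Lambda I$. Put $S=\frac{p_c}{2(N-1)}P+p_vvv^\top+p_rrr^\top$, which has trace one. Applying \eqref{eq:phiY} to $S$, the coefficients of $\Phi(S)$ are $\frac{Np_c+(N-1)(p_v+p_r)}{2(N-1)(N+1)}$ on $P$ and $\frac{p_c/2+p_v+p_r}{N+1}$ on $vv^\top$ and $rr^\top$; those of $Y^{-1}SY^{-1}$ are $\frac{p_c}{2(N-1)\alpha^2}$, $\frac{p_v}{\beta^2}$ and $\frac{p_r}{\gamma^2}$. So \eqref{eq:kkt} says exactly that $S=Y\Phi(S)Y$, and $S$ is an optimizer.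

\emph{Uniqueness.} Let $S'\succeq0$ be a nonzero fixed point of $\mathcal T$. The noise does not connect the blocks, so the point to check is that the spike does. From $h_v=h_r$ we get $\frac1\gamma=\frac1\beta+\theta$, so $Y_{12}=\frac{\beta-\gamma}2e_1e_1^\top\ne0$. Suppose $S'_{11}=0$. Then $S'=0\oplus S'_{22}$ with $S'_{22}\neq0$, so $\Phi(S')=0\oplus B$ with $B\succ0$, and $S'_{11}=\mathcal T(S')_{11}=Y_{12}BY_{12}^\top\ne0$, a contradiction. Exchanging the blocks, $S'_{22}\ne0$ too. Hence both blocks have positive trace, $\Phi(S')\succ0$ by \eqref{eq:phitwo}, and $S'=\mathcal T(S')\succ0$. By \eqref{eq:uniq}, $S^\star=S$.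

\emph{Asymptotics.} Since $2p_v\le1+p_v+p_r$ and $2p_r\le1+p_v+p_r$, \eqref{eq:kkt} gives $\beta^2,\gamma^2\le N+1$, so $(\beta+\gamma)/(N+1)\to0$. Testing $\alpha=\beta=\gamma=1$ gives $\Lambda\le2+\theta$. From $h_c=\Lambda$ we get $\frac1\Lambda\le\alpha\le\frac{N+1}N\Lambda$, so $\alpha$ is bounded above and below, $\varphi_c=\alpha+o(1)$, $\varphi_s=\alpha+o(1)$, and
\[
\Lambda=\tfrac1\alpha+\alpha+o(1)=\tfrac1\gamma+\alpha+o(1)=\tfrac1\beta+\theta+\alpha+o(1).
\]
Thus $\gamma=\alpha+o(1)$ and $\frac1\beta=\frac1\alpha-\theta+o(1)$. With $p_v+p_r=1-p_c$, the first equation in \eqref{eq:kkt} reads $\frac1{\alpha^2}=\frac{N-1}{(N+1)p_c}+\frac1{N+1}$, so $p_c=\alpha^2(1+o(1))$. As $\gamma$ is bounded, \eqref{eq:kkt} gives $p_r\to0$. If $\beta$ were bounded along a subsequence, then also $p_v\to0$, so $p_c\to1$, $\alpha\to1$ and $\frac1\beta\to1-\theta<0$, which is absurd; this is where $\theta>1$ is used. So $\beta\to\infty$, $\alpha,\gamma\to\theta^{-1}$, $p_c\to\theta^{-2}$,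 $p_v\to1-\theta^{-2}$, and
\[
d\,r^\top S^\star r=2Np_r=\frac N{N+1}\gamma^2(1+p_v+p_r)\to\theta^{-2}(2-\theta^{-2}).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:goeopt}
For $W=\mathrm{GOE}(d)$, $d\ge2$, and any unit vector $v$, the optimizer is unique and has the form $S^\star=\frac{p_\perp}{d-1}(I-vv^\top)+p_vvv^\top$ with $p_\perp\to\theta^{-2}$ as $d\to\infty$.
\end{lemma}

\begin{proof}
For $Y=\alpha(I-vv^\top)+\beta vv^\top$, \eqref{eq:goe} shows that $Y^{-1}+\theta vv^\top+\Phi(Y)$ has eigenvalues $h_\perp=\frac1\alpha+\frac{d\alpha+\beta}{d+1}$ and $h_v=\frac1\beta+\theta+\frac{(d-1)\alpha+2\beta}{d+1}$. At a minimizer of $\max(h_\perp,h_v)$ over $(0,\infty)^2$ the weights satisfy $p_\perp+p_v=1$ and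
\[
\frac{p_\perp}{\alpha^2}=\frac{dp_\perp+(d-1)p_v}{d+1},\qquad\frac{p_v}{\beta^2}=\frac{p_\perp+2p_v}{d+1}=\frac{1+p_v}{d+1}.
\]
Hence $p_v>0$, then $p_\perp>0$, and $h_\perp=h_v=:\Lambda$. For $S$ as in the statement, $\Phi(S)$ has coefficients $\frac{dp_\perp+(d-1)p_v}{(d-1)(d+1)}$ and $\frac{p_\perp+2p_v}{d+1}$, so the two equations say $S=Y\Phi(S)Y$. Uniqueness follows from \eqref{eq:uniq}, because $\Phi(S')\succeq\frac{\operatorname{tr}S'}{d+1}I\succ0$ for $0\ne S'\succeq0$. Now $\beta^2\le d+1$ and $\Lambda\le2+\theta$, so $\frac1\Lambda\le\alpha\le\frac{d+1}d\Lambda$, and $h_\perp=h_v$ gives $\frac1\beta=\frac1\alpha-\theta+o(1)$. The first equation reads $\frac1{\alpha^2}=\frac{d-1}{(d+1)p_\perp}+\frac1{d+1}$, so $p_\perp=\alpha^2(1+o(1))$. If $\beta$ were bounded along a subsequence, then $p_v\to0$, $\alpha\to1$ and $\frac1\beta\to1-\theta<0$. So $\beta\to\infty$, $\alpha\to\theta^{-1}$ and $p_\perp\to\theta^{-2}$.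
\end{proof}

For odd $d$ this gives $dR\Sigma R^\top=(2-\theta^{-2})\frac{d\,p_\perp}{d-1}\to\Gamma$, and Lemma~\ref{lem:twoopt} gives the same limit for even $d$. All hypotheses of the Conjecture hold.

\subsection{The limit law along even $d$}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $d=2N$. Since $G(z)$ is block diagonal,
\[
\psi(z)=r^\top G(z)v=\tfrac12\big(a^{(1)}(z)-a^{(2)}(z)\big),\qquad a^{(j)}(z)=e_1^\top(z-W_j)^{-1}e_1 .
\]
So $\psi$ is a difference of two independent \emph{diagonal} resolvent entries. By orthogonal invariance we may realize each block as $O_j^\top W_jO_j$, with Haar distributed $O_j$ independent of each other and of $W_1,W_2$. Then $a^{(j)}(z)=\omega_j^\top(z-W_j)^{-1}\omega_j$ with $\omega_j=O_je_1$ uniform on the sphere and independent of $W_j$. Put $m_j(z)=\frac1N\operatorname{tr}(z-W_j)^{-1}$ and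
\[
\Delta=\sqrt N\,(a^{(1)}-a^{(2)})=\sqrt N\,(a^{(1)}-m_1)-\sqrt N\,(a^{(2)}-m_2)+\sqrt N\,(m_1-m_2).
\]
Here $\Omega_0=\{\|W_1\|,\|W_2\|\le2+\varepsilon\}$ and $\mathbb P(\Omega_0)\to1$.

\emph{(i) The traces cancel.} Fix a smooth cutoff equal to $1$ on $[-2-\varepsilon,2+\varepsilon]$ and supported in $[-2-2\varepsilon,2+2\varepsilon]$, and let $f(x)$ be its product with $(z-x)^{-l}$, where $l\in\{1,2\}$ and $z\in\mathcal I$; then $\|f'\|_\infty\le C$ uniformly in $z$. By the Hoffman--Wielandt inequality, the ordered eigenvalue vector of a symmetric matrix is $1$-Lipschitz for $\|\cdot\|_2$, so $\operatorname{tr}f(\cdot)$ is $\sqrt N\|f'\|_\infty$-Lipschitz. By \eqref{eq:nu}, $W_j$ is a $\sqrt{2/(N+1)}$-Lipschitz function of $g$. So (G2) gives $\operatorname{Var}\operatorname{tr}f(W_j)\le2\|f'\|_\infty^2$, and $N^{-1/2}(\operatorname{tr}f(W_1)-\operatorname{tr}f(W_2))$ is centered with second moment $O(1/N)$. On $\Omega_0$ this variable equals $\sqrt N(m_1-m_2)(z)$ for $l=1$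 and $-\sqrt N(m_1'-m_2')(z)$ for $l=2$. In particular $\sqrt N(m_1-m_2)(\lambda_0)\to0$ in probability.

\emph{(ii) From $\lambda_0$ to $\lambda$.} For $\omega$ uniform on the sphere, $\mathbb E\omega_i^4=\frac3{N(N+2)}$ and $\mathbb E\omega_i^2\omega_j^2=\frac1{N(N+2)}$ for $i\ne j$. Diagonalizing a symmetric matrix $B$ and putting $B_0=B-\frac1N\operatorname{tr}B\cdot I$,
\[
\mathbb E\Big(\omega^\top B\omega-\frac1N\operatorname{tr}B\Big)^2=\frac{2\operatorname{tr}B_0^2}{N(N+2)}\le\frac2N\|B\|^2 .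
\]
Apply this conditionally on $W_j$ with $B=(z-W_j)^{-2}$, which is bounded on $\Omega_0$. Together with (i) this gives $\mathbb E[|\Delta'(z)|\mathbf 1_{\Omega_0}]\le C$ for $z\in\mathcal I$. By Lemma~\ref{lem:transfer}, $\Delta(\lambda)-\Delta(\lambda_0)\to0$ in probability.

\emph{(iii) Central limit theorem at $\lambda_0$.} Fix $j$, let $\mu_i$ be the eigenvalues of $W_j$, let $b_i=(\lambda_0-\mu_i)^{-1}-m_j(\lambda_0)$, and write $\omega_j=\xi/|\xi|$ in the eigenbasis of $W_j$, with $\xi$ standard Gaussian and independent of $W_j$. As $\sum_ib_i=0$,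
\[
\sqrt N\,(a^{(j)}-m_j)(\lambda_0)=\frac N{|\xi|^2}\cdot\frac1{\sqrt N}\sum_i(\xi_i^2-1)\,b_i .
\]
On $\Omega_0$ the $b_i$ are bounded, and by the semicircle law and \eqref{eq:mvalues}, $\frac1N\sum_ib_i^2\to\frac1{\theta^2-1}-\frac1{\theta^2}=\frac1{\theta^2(\theta^2-1)}$ in probability. Since $\operatorname{Var}(\xi_i^2)=2$, Lindeberg's theorem, applied conditionally on $W_j$, and $N/|\xi|^2\to1$ give the limit $\mathcal N(0,\frac2{\theta^2(\theta^2-1)})$. The variables for $j=1,2$ are independent.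

Thus $\Delta(\lambda)\Rightarrow\mathcal N(0,\frac4{\theta^2(\theta^2-1)})$ and $\sqrt d\,\psi(\lambda)=\Delta(\lambda)/\sqrt2\Rightarrow\mathcal N(0,\frac2{\theta^2(\theta^2-1)})$. By \eqref{eq:reduction}, $\sqrt d\,r^\top\widehat v\Rightarrow\mathcal N(0,2\theta^{-2})$ along even $d$. Since $2\theta^{-2}-\Gamma=\theta^{-4}\ne0$, the full sequence does not converge to $\mathcal N(0,\Gamma)$.
\end{proof}

\section{Resolvent expansions}\label{sec:tools}

In Sections~\ref{sec:tools}--\ref{sec:clt} we assume the hypotheses of Theorem~\ref{thm:clt} and take $d$ large. Put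
\[
\eta=\nu^2\sqrt{\log d},\qquad\text{so that}\qquad d\eta^2\to0,\qquad \nu^2\le\eta,\qquad \nu^2\le d^{-1/2}.
\]
The last bound implies (H2), so \eqref{eq:bbp} holds, and \eqref{eq:omega0} becomes $\mathbb P(\Omega_0^c)\le e^{-c\sqrt d}$. The goal is the second moment of $\psi(\lambda_0)$ to accuracy $o(1/d)$, and the budget for errors is $\eta^2$. By \eqref{eq:nulower}, $\eta^2\ge\nu^4\ge4/(d+1)^2$, so $e^{-c\sqrt d}\le\eta^2$ for every $c>0$ and large $d$.

\subsection{Deterministic inequalities}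

The map $\Phi$ satisfies $\Phi(I)=I$, preserves positive semidefiniteness, commutes with transposition, and is self-adjoint: $\operatorname{tr}(\Phi(A)B)=\operatorname{tr}(A\Phi(B))$. It satisfies the Kadison--Schwarz inequality $\Phi(M)^\top\Phi(M)\preceq\Phi(M^\top M)$: if $\mathcal V$ is the $nd\times d$ matrix obtained by stacking $A_1,\dots,A_n$, then $\mathcal V^\top\mathcal V=I$, so $\mathcal V\mathcal V^\top\preceq I$, and $\Phi(M)=\mathcal V^\top(I_n\otimes M)\mathcal V$. By induction the inequality holds for $\Phi^k$, and it implies $\|\Phi(M)\|\le\|M\|$. The next lemma lists the ways in which a factor $\nu$ is gained: from a rank-one argument of $\Phi$, and from a crossing.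

\begin{lemma}\label{lem:det}
Let $a,b\in\mathbb R^d$ and $M_1,M_2,M_3\in\mathbb R^{d\times d}$.
\begin{itemize}
\item[(a)] $\sum_i(a^\top A_ib)^2\le\nu^2|a|^2|b|^2$ and $\|\Phi(ab^\top)\|\le\nu^2|a||b|$.
\item[(b)] $\|\Phi(ab^\top)\|_2\le\nu|a||b|$.
\item[(c)] $\sum_i|\Phi^k(M_1A_iM_2)a|^2\le\nu^4\|M_1\|^2\|M_2\|^2|a|^2$ for every $k\ge1$.
\item[(d)] (Crossing) $\big\|\sum_{j,k}A_jM_1A_kM_2A_jM_3A_k\big\|\le\nu^2\|M_1\|\|M_2\|\|M_3\|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first bound is \eqref{eq:nu} with $B=ba^\top$. Then $x^\top\Phi(ab^\top)y=\sum_i(x^\top A_ia)(b^\top A_iy)$, and the Cauchy--Schwarz inequality gives the second.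

(b) Let $Q_a$ be the $d\times n$ matrix with columns $A_ia$. Then $\Phi(ab^\top)=Q_aQ_b^\top$, $\|Q_a\|\le\nu|a|$ by (a), and $\|Q_b\|_2^2=\sum_i|A_ib|^2=|b|^2$ by isotropy.

(c) Let $k=1$. By self-adjointness $e_l^\top\Phi(M_1A_iM_2)a=\operatorname{tr}(A_iM_2\Phi(ae_l^\top)M_1)$, so by \eqref{eq:nu} the sum is at most $\nu^2\|M_1\|^2\|M_2\|^2\sum_l\|\Phi(ae_l^\top)\|_2^2$. Expanding the squares,
\[
\sum_l\|\Phi(ae_l^\top)\|_2^2=\sum_{i,j}\langle A_ia,A_ja\rangle\operatorname{tr}(A_iA_j)\le\nu^2\sum_i|A_ia|^2=\nu^2|a|^2,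
\]
because the trace of a product of two positive semidefinite matrices is at most the norm of one times the trace of the other. The case $k=1$ says $\sum_iN_i^\top N_i\preceq\nu^4\|M_1\|^2\|M_2\|^2I$ for $N_i=\Phi(M_1A_iM_2)$. For $k\ge2$, Kadison--Schwarz gives $\sum_i|\Phi^{k-1}(N_i)a|^2\le a^\top\Phi^{k-1}(\sum_iN_i^\top N_i)a$, and $\Phi^{k-1}$ is positive and unital.

(d) Summing over $j$, the bilinear form at $(a,b)$ is $\sum_kp_k^\top M_3A_kb$ with $p_k=\Phi(M_2^\top A_kM_1^\top)a$. Use the Cauchy--Schwarz inequality, (c), and $\sum_k|A_kb|^2=|b|^2$.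
\end{proof}

\subsection{Cutoff and the expansion identity}

The resolvent is unbounded off $\Omega_0$, so expectations are taken with a cutoff that still allows integration by parts. Let $\phi:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,2+\varepsilon]$ and to $0$ on $[2+2\varepsilon,\infty)$. Put $\chi=\phi(\|W\|)$ and $\mathbb E_\chi[F]=\mathbb E[\chi F]$, with $\chi F=0$ where $\chi=0$. Then $\chi$ is Lipschitz in $g$, $\chi=1$ on $\Omega_0$, and $|\nabla\chi|\le C\nu\mathbf 1_{\Omega_0^c}$. For $z\ge2+4\varepsilon$ write $G=G(z)$, $m=m(z)$ and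
\[
H=G-mI .
\]
On the support of $\chi$, $\|G\|\le1/(2\varepsilon)$ and $\|H\|\le C$, and $\partial_kG=GA_kG$. Replacing $\chi$ by $\chi^2$ or by $1$ in the expectation of a bounded quantity costs $O(e^{-c\sqrt d})$.

Every computation below singles out one factor $G$ or $H$ in a polynomial expression in $G$ and regards the expression as a linear functional $\ell$ of that factor. The functional is random, through the other factors. We call $\ell$ \emph{admissible with bound $B$} if $\ell$ is a linear functional on $\mathbb R^{d\times d}$ whose coefficients are polynomials in the entries of $G$, and $|\ell(M)|\le B\|M\|$ on the support of $\chi$, where $B$ is a random variable bounded there by a number $B_\infty$. Let $\partial_k\ell$ be obtained by differentiating the coefficients, and let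
\[
\ell^{\,\partial}=\sum_k(\partial_k\ell)(A_kG).
\]
Concretely, $\ell^{\,\partial}$ is a sum over the other factors $G$: replace that factor by $GA_kG$, the singled-out factor by $A_kG$, and sum over $k$.

\begin{lemma}\label{lem:expand}
Let $z\ge2+4\varepsilon$ and let $\ell$ be admissible with bound $B$. Then, uniformly in $z$,
\[
\mathbb E_\chi\ell(H)=m\,\mathbb E_\chi\ell(\Phi(H)G)+m\,\mathbb E_\chi\ell^{\,\partial}+O(B_\infty e^{-c\sqrt d}).
\]
\end{lemma}

\begin{proof}
From $(z-W)G=I$ and $z=m+m^{-1}$ we get $H=m(WG-mG)$. By (G1),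
\[
\mathbb E_\chi\ell(WG)=\sum_k\mathbb E[g_k\chi\,\ell(A_kG)]=\mathbb E_\chi\ell\Big(\sum_kA_kGA_kG\Big)+\mathbb E_\chi\ell^{\,\partial}+\mathbb E\sum_k\ell(A_kG)\,\partial_k\chi,
\]
and $\sum_kA_kGA_kG=\Phi(G)G=mG+\Phi(H)G$. For the last term, write $\ell(MG)=\operatorname{tr}(MB')$ with a random matrix $B'$. Since $|\ell(MG)|\le CB_\infty\|M\|\le CB_\infty\|M\|_2$, we have $\|B'\|_2\le CB_\infty$, so $\sum_k\ell(A_kG)^2\le C\nu^2B_\infty^2$ by \eqref{eq:nu}. The last term is thus at most $CB_\infty\nu^2\mathbb P(\Omega_0^c)$.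
\end{proof}

\subsection{The self-energy error}

To use Lemma~\ref{lem:expand} we need $\Phi(H)$ to be small. The matrix $H$ itself is not small in norm, but $\Phi$ averages its entries, and Lemma~\ref{lem:det}(c) quantifies the resulting concentration. The factor $\sqrt{\log d}$ in $\eta$ is the price for controlling an operator norm by a trace moment.

\begin{lemma}\label{lem:selfenergy}
Uniformly in $z\ge2+4\varepsilon$, $\|\mathbb E_\chi H\|\le C\eta$ and $\mathbb E_\chi\|\Phi(H)\|^2\le C\eta^2$.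
\end{lemma}

\begin{proof}
Let $\bar H=\mathbb E_\chi H$ and $D=\Phi(\chi H)-\Phi(\bar H)$, a centered symmetric matrix that is a bounded Lipschitz function of $g$.

\emph{Fluctuation.} Let $\Psi=\|\sum_i(\partial_iD)^2\|$ and let $q\ge1$ be an integer. Applying (G4) to the entries of $D$ and $D^{2q-1}$,
\[
\mathbb E\operatorname{tr}D^{2q}=\int_0^1\mathbb E\sum_i\sum_{k+l=2q-2}\operatorname{tr}\big(\partial_iD(g)\,(D^k\,\partial_iD\,D^l)(g^s)\big)\,ds .
\]
For symmetric $A,B,Y$ and $k+l=2q-2$ we have $|\operatorname{tr}(AY^kBY^l)|\le\frac12\operatorname{tr}((A^2+B^2)Y^{2q-2})$. Indeed, in an eigenbasis of $Y$ the left side is at most $\frac12\sum_{ab}(A_{ab}^2+B_{ab}^2)|y_b|^k|y_a|^l$; Young's inequality bounds $|y_b|^k|y_a|^l$ by a convex combination of $y_b^{2q-2}$ and $y_a^{2q-2}$; and $\sum_{ab}A_{ab}^2y_b^{2q-2}=\sum_{ab}A_{ab}^2y_a^{2q-2}=\operatorname{tr}(A^2Y^{2q-2})$. So the integrand is at most $(2q-1)\,\mathbb E[\frac12(\Psi(g)+\Psi(g^s))\operatorname{tr}D(g^s)^{2q-2}]$.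 Using $\operatorname{tr}D^{2q-2}\le d^{1/q}(\operatorname{tr}D^{2q})^{1-1/q}$, H\"older's inequality, and the fact that $g^s$ has the law of $g$,
\[
\mathbb E\operatorname{tr}D^{2q}\le(2q-1)d^{1/q}(\mathbb E\Psi^q)^{1/q}(\mathbb E\operatorname{tr}D^{2q})^{1-1/q},
\]
that is, $(\mathbb E\operatorname{tr}D^{2q})^{1/q}\le(2q-1)d^{1/q}(\mathbb E\Psi^q)^{1/q}$. Now $\partial_iD=\chi\Phi(GA_iG)+\partial_i\chi\,\Phi(H)$, so $(A+B)^2\preceq2A^2+2B^2$ and Lemma~\ref{lem:det}(c) give $\Psi\le C(\nu^4+\nu^2\mathbf 1_{\Omega_0^c})$. Take $q=\lceil\log d\rceil$. Then $d^{1/q}\le e$ and $(\mathbb E\Psi^q)^{1/q}\le C(\nu^4+\nu^2e^{-c\sqrt d/q})\le C\nu^4$ by \eqref{eq:nulower}. Hence $\mathbb E\|D\|^2\le(\mathbb E\operatorname{tr}D^{2q})^{1/q}\le C\eta^2$.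

\emph{Mean.} Lemma~\ref{lem:expand} with the deterministic functionals $\ell(M)=a^\top Mb$, $|a|=|b|=1$, gives $\bar H=m\mathbb E_\chi[\Phi(H)G]+O(e^{-c\sqrt d})$ in norm. Insert $G=m+H$, replace $\chi$ by $\chi^2$ in the quadratic term, and write $\Phi(\chi H)=\Phi(\bar H)+D$:
\[
\bar H=m^2\Phi(\bar H)+m\Phi(\bar H)\bar H+m\,\mathbb E[D\chi H]+O(e^{-c\sqrt d}).
\]
Since $m\le m(2+4\varepsilon)<1$, this yields $\|\bar H\|\le C_1(\|\bar H\|^2+\eta)$ with $C_1$ independent of $z$. If $\|\bar H\|\le1/(2C_1)$, then $\|\bar H\|\le2C_1\eta$. For large $d$, $2C_1\eta<1/(2C_1)$, so $\|\bar H\|$ never lies in the interval $(2C_1\eta,1/(2C_1)]$. It is continuous in $z$ and tends to $0$ as $z\to\infty$, so $\|\bar H\|\le2C_1\eta$ for all $z\ge2+4\varepsilon$. Finally $\|\Phi(\chi H)\|\le\|D\|+\|\bar H\|$, and we replace $\chi^2$ by $\chi$.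
\end{proof}

Since $|\ell(\Phi(H)G)|\le CB\|\Phi(H)\|$, the two lemmas and the Cauchy--Schwarz inequality give the rule used from now on: for $\ell$ admissible with bound $B$,
\begin{equation}\label{eq:rule}
\mathbb E_\chi\ell(G)-m\,\mathbb E_\chi\ell(I)=\mathbb E_\chi\ell(H)=m\,\mathbb E_\chi\ell^{\,\partial}+O\big(\eta\,(\mathbb E_\chi B^2)^{1/2}+\eta^2B_\infty\big).
\end{equation}
For deterministic $B$ the error is $O(\eta B)$.

\subsection{Summing ladders}

From now on $z=\lambda_0$ and $m=\theta^{-1}$ unless stated otherwise. Let $\mathcal L=\sum_{k\ge0}m^{2k}\Phi^k$, which converges because $m<1$ and $\|\Phi(M)\|\le\|M\|$. With two resolvents, \eqref{eq:rule} produces a pairing that encloses the matrix between them, hence a factor $\Phi$; iterating builds a ladder.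

\begin{lemma}\label{lem:ladder}
For deterministic $a,b$ with $|a|,|b|\le C$ and deterministic $Q\in\mathbb R^{d\times d}$,
\[
\mathbb E_\chi[a^\top GQGb]=m^2a^\top\mathcal L(Q)b+O(\eta\|Q\|).
\]
\end{lemma}

\begin{proof}
Let $y_a=Ga$, $y_b=Gb$ and $e(Q)=\mathbb E_\chi[y_a^\top Qy_b]$. Take $\ell(M)=a^\top GQMb$, with $B=C\|Q\|$. Then $\ell^{\,\partial}=\sum_ky_a^\top A_kGQA_ky_b=y_a^\top\Phi(GQ)y_b$, and $\mathbb E_\chi\ell(I)=\mathbb E_\chi a^\top(m+H)Qb=ma^\top Qb+O(\eta\|Q\|)$ by Lemma~\ref{lem:selfenergy}. Writing $G=m+H$ inside $\Phi$,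
\[
e(Q)=m^2a^\top Qb+m^2e(\Phi(Q))+m\,\mathbb E_\chi[y_a^\top\Phi(HQ)y_b]+O(\eta\|Q\|).
\]
For the third term take $\ell(M)=y_a^\top\Phi(MQ)y_b$. The derivatives fall on $y_a$ and $y_b$:
\[
\ell^{\,\partial}=\sum_{j,k}y_a^\top A_kGA_jA_kGQA_jy_b+\sum_{j,k}y_a^\top A_jA_kGQA_jGA_ky_b ,
\]
two crossings, each $O(\nu^2\|Q\|)$ by Lemma~\ref{lem:det}(d). So $e(Q)=m^2a^\top Qb+m^2e(\Phi(Q))+O(\eta\|Q\|)$. Iterate; the errors sum to $O(\eta\|Q\|)$ as a geometric series, and $m^{2k}e(\Phi^k(Q))\to0$ because $|e(Q')|\le C\|Q'\|$.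
\end{proof}

\section{The second moment of the resolvent entry}\label{sec:variance}

Fix $u\in\mathbb R^{d_0}$ and put $r=R^\top u$, a bounded vector orthogonal to $v$; constants may depend on $|u|$ and $\sup\|R\|$. With $a_k,t_k$ as in \eqref{eq:aktk}, and noting $a_k=v^\top\Phi^k(rr^\top)v$ by self-adjointness, put
\[
\rho=\sum_{k\ge1}m^{2k-2}a_k=v^\top\mathcal L\Phi(rr^\top)v,\qquad\tau=\sum_{k\ge2}m^{2k-4}t_k=r^\top\mathcal L\Phi^2(vr^\top)v .
\]
Then $|\tau|\le m^{-2}\rho$; the quantity $V_0$ of \eqref{eq:V0} is $m^4\rho+m^6\tau$, with $|V_0|\le2m^4\rho$; and $(\theta^2-1)V_0=u^\top\Xi u$. The boundedness hypothesis of Theorem~\ref{thm:clt} gives $d\rho=O(1)$.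

\begin{proposition}\label{prop:var}
$V=\mathbb E_\chi[\psi(\lambda_0)^2]$ satisfies $|V-V_0|\le C(\eta^2+\eta\rho^{1/2})$. In particular $d|V-V_0|\to0$.
\end{proposition}

Write $w=Gv$, $y=Gr$, $\psi=r^\top Gv$; these are bounded on the support of $\chi$, and $\partial_kw=GA_kw$, $\partial_ky^\top=y^\top A_kG$. Let $\mathcal E=\eta^2+\eta\rho^{1/2}$. An error term is affordable when it gains $\nu^4$, or $\nu^2$ times the square root of a quantity of size $\rho\log d$. One crossing gains only $\nu^2$, so a crossing term is affordable only if it also contains a factor $\Phi(ab^\top)$. Exactly one crossing term, called $\alpha$ below, has no such extra factor. It must be evaluated, and it produces $\tau$. References (a)--(d) are to Lemma~\ref{lem:det}.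

\begin{proof}
\emph{Step 0: first expansion.} Take $\ell(M)=\psi\cdot r^\top Mv$, with $B=C|\psi|$. Here $\ell(G)=\psi^2$, and $\ell(I)=0$ because $r\perp v$. Since $\partial_k\psi=y^\top A_kw$, we have $\ell^{\,\partial}=\sum_k(r^\top A_kw)(w^\top A_ky)$. So
\[
V=mV_1+O(\eta V^{1/2}+\eta^2),\qquad V_1=\mathbb E_\chi[r^\top\Phi(ww^\top)y].
\]

\emph{Step 1: second expansion.} Let $c_j=r^\top A_jw$ and $c=(c_j)$. Take $\ell(M)=r^\top\Phi(ww^\top)Mr$, so $\ell(I)=|c|^2$. As $\Phi(ww^\top)r=A(c)w$, \eqref{eq:nu} gives $B=C\nu|c|$, which is bounded by (a). The derivatives fall on the two copies of $w$, so $\ell^{\,\partial}=\alpha+\beta$ with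
\begin{align*}
\alpha&=\sum_{j,k}r^\top A_jGA_kw\;w^\top A_jA_ky=\operatorname{tr}\big(G\,\Phi(wy^\top)\Phi(wr^\top)\big),\\
\beta&=\sum_{j,k}r^\top A_jw\;w^\top A_kGA_jA_ky=\sum_jc_j\,w^\top\Phi(GA_j)y .
\end{align*}
(For the trace formula, expand $\operatorname{tr}(GA_kwy^\top A_kA_jwr^\top A_j)$ into the two scalar factors.) In $\beta$, self-adjointness gives $w^\top\Phi(GA_j)y=\operatorname{tr}(A_j\Phi(yw^\top)G)$, and by \eqref{eq:nu} and (b) the squares sum to at most $C\nu^4$; so $|\beta|\le C\nu^2|c|$. Hence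
\[
V_1=m\,\mathbb E_\chi|c|^2+m\,\mathbb E_\chi\alpha+O\big(\eta(\mathbb E_\chi|c|^2)^{1/2}+\eta^2\big).
\]

\emph{Step 2: the ladder term.} We have $|c|^2=v^\top GQGv$ with $Q:=\Phi(rr^\top)$, and $\|Q\|\le C\nu^2$ by (a). Lemma~\ref{lem:ladder} gives $\mathbb E_\chi|c|^2=m^2\rho+O(\eta^2)$. Therefore $V_1=m^3\rho+m\,\mathbb E_\chi\alpha+O(\mathcal E)$.

\emph{Step 3: the crossing term.} Both (d) and (b) bound $\alpha$ only by $C\nu^2$. We replace its resolvents one at a time until Lemma~\ref{lem:ladder} applies. Put $Q_1=\Phi(vr^\top)$, with $\|Q_1\|\le C\nu^2$ and $\|Q_1\|_2\le C\nu$.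

First take $\ell(M)=\operatorname{tr}(G\Phi(wy^\top)\Phi(Mvr^\top))$, so $\ell(G)=\alpha$, $\ell(I)=\operatorname{tr}(G\Phi(wy^\top)Q_1)$, and $B=C\nu^2$ by (b) used twice. The derivatives fall on $G$, $w$ and $y$, giving $\ell^{\,\partial}=\alpha_1+\alpha_2+\alpha_3$. With $\Theta=\Phi(ww^\top)$ and $\Theta'=\Phi(wy^\top)$, both of norm at most $C\nu^2$,
\begin{align*}
\alpha_1&=\sum_k\operatorname{tr}\big(GA_kG\Theta'\,\Phi(A_kwr^\top)\big)=\sum_{j,k}r^\top A_jGA_k\,G\Theta'\,A_jA_kw,\\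
\alpha_2&=\sum_k\operatorname{tr}\big(G\Phi(GA_kwy^\top)\Phi(A_kwr^\top)\big)=\sum_{i,j,k}(y^\top A_iA_jA_kw)(w^\top A_kGA_iGA_jr)\\
&=\sum_{i,j}y^\top A_iA_j\,\Theta G\,A_iGA_jr,\\
\alpha_3&=\sum_k\operatorname{tr}\big(G\Phi(wy^\top A_kG)\Phi(A_kwr^\top)\big)=\sum_{i,j,k}(y^\top A_kGA_iA_jA_kw)(r^\top A_jGA_iw)\\
&=\sum_{i,j}\operatorname{tr}(A_iA_j\Theta'G)\;s_{ij},\qquad s_{ij}=r^\top A_jGA_iw .
\end{align*}
The terms $\alpha_1,\alpha_2$ are crossings containing $\Theta'$ or $\Theta$, so they are $O(\nu^4)$ by (d). In $\alpha_3$, \eqref{eq:nu}, isotropy and (b) give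
\[
\sum_{i,j}\operatorname{tr}(A_iA_j\Theta'G)^2\le\nu^2\sum_j\|A_j\Theta'G\|_2^2=\nu^2\|\Theta'G\|_2^2\le C\nu^4,
\]
while $\sum_{ij}s_{ij}^2=w^\top\Phi(GQG)w$. So $|\mathbb E_\chi\alpha_3|\le C\nu^2Z_1^{1/2}$ with $Z_1=\mathbb E_\chi[w^\top\Phi(GQG)w]$. The bound $Z_1\le C\|Q\|\le C\nu^2$ would leave an error $\nu^3$, which need not be $o(1/d)$. Lemma~\ref{lem:Z} below gives $Z_1\le C(\rho\log d+\eta^2)$, so $\mathbb E_\chi\alpha_3=O(\mathcal E)$ and
\[
\mathbb E_\chi\alpha=m\,\mathbb E_\chi\operatorname{tr}(G\Phi(wy^\top)Q_1)+O(\mathcal E).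
\]

Next take $\ell(M)=\operatorname{tr}(M\Phi(wy^\top)Q_1)$, again with $B=C\nu^2$ by (b). The derivatives on $w$ and $y$ give
\[
\ell^{\,\partial}=\sum_{j,k}y^\top A_jQ_1A_kGA_jGA_kw+\sum_{j,k}y^\top A_kGA_jQ_1A_kGA_jw=O(\nu^2\|Q_1\|)=O(\nu^4)
\]
by (d). Finally $\ell(I)=\operatorname{tr}(wy^\top\Phi(Q_1))=r^\top G\Phi(Q_1)Gv$, and Lemma~\ref{lem:ladder} gives $\mathbb E_\chi\ell(I)=m^2r^\top\mathcal L\Phi(Q_1)v+O(\eta\nu^2)=m^2\tau+O(\eta^2)$. Thus $\mathbb E_\chi\alpha=m^4\tau+O(\mathcal E)$.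

\emph{Conclusion.} We have $V_1=m^3\rho+m^5\tau+O(\mathcal E)$ and $V=V_0+O(\mathcal E+\eta V^{1/2})$. Using $|V_0|\le2m^4\rho$ and $C\eta V^{1/2}\le\frac12V+C\eta^2$, we first get $V\le C(\rho+\eta^2)$, then $\eta V^{1/2}=O(\mathcal E)$. Finally $d\mathcal E=d\eta^2+(d\eta^2)^{1/2}(d\rho)^{1/2}\to0$.
\end{proof}

\begin{lemma}\label{lem:Z}
Let $Q=\Phi(rr^\top)$ and $Z_k=\mathbb E_\chi[w^\top\Phi^k(GQG)w]$ for $k\ge1$. Then $Z_1\le C(\rho\log d+\eta^2)$.
\end{lemma}

\begin{proof}
The quantity $Z_1$ is a ladder inside a ladder, and we again derive a recursion; all constants are uniform in $k$. We use twice the following bound. If $\ell(M)=w^\top\Phi^k(MQ')w$, the part of $\ell^{\,\partial}$ in which the derivative falls on a copy of $w$ is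
\begin{equation}\label{eq:wderiv}
\sum_l(GA_lw)^\top\Phi^k(A_lGQ')w+\sum_l\big(\Phi^k(Q'^\top GA_l)w\big)^\top GA_lw=O(\nu^2\|Q'\|),
\end{equation}
by the Cauchy--Schwarz inequality, (c), and $\sum_l|GA_lw|^2\le C$.

Take $\ell(M)=w^\top\Phi^k(MQG)w$, with $B=C\|Q\|$. The derivative on the right factor $G$ gives $w^\top\Phi^k(\sum_lA_lGQGA_lG)w=w^\top\Phi^k(\Phi(GQG)G)w$. With \eqref{eq:wderiv},
\[
Z_k=m\,\mathbb E_\chi[w^\top\Phi^k(QG)w]+m\,\mathbb E_\chi[w^\top\Phi^k(\Phi(GQG)G)w]+O(\eta\|Q\|).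
\]
In both terms write the last $G$ as $m+H$. The parts with $m$ give $m^2\mathbb E_\chi[w^\top\Phi^k(Q)w]+m^2Z_{k+1}$. The parts with $H$ are, after transposition, $m\mathbb E_\chi\ell'(H)$ with $\ell'(M)=w^\top\Phi^k(MQ')w$, where $Q'$ is one of the symmetric matrices $Q$ and $\Phi(GQG)$, of norm at most $C\|Q\|$. Apply \eqref{eq:rule} to $\ell'$. The derivatives on $w$ are bounded by \eqref{eq:wderiv}. For $Q'=\Phi(GQG)$ there is the further term $w^\top\Phi^k(N)w$ with
\[
N=\sum_{l,j}A_lGA_jGA_l\,GQG\,A_j+\sum_{l,j}A_lGA_j\,GQG\,A_lGA_j,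
\]
and $\|N\|\le C\nu^2\|Q\|$ by (d). Hence, using Lemma~\ref{lem:ladder} for the deterministic matrix $\Phi^k(Q)$,
\[
Z_k=m^4v^\top\mathcal L\Phi^k(Q)v+m^2Z_{k+1}+O(\eta\|Q\|).
\]
Iterating with $|Z_k|\le C\|Q\|$ and $\mathcal L^2=\sum_k(k+1)m^{2k}\Phi^k$,
\[
Z_1=m^4v^\top\mathcal L^2\Phi^2(rr^\top)v+O(\eta\nu^2)=m^4\sum_{k\ge0}(k+1)m^{2k}a_{k+2}+O(\eta^2).
\]
The weight $k+1$ prevents a direct comparison with $\rho$, so split the sum at $k_0=\lceil C_2\log d\rceil$. The terms $k\le k_0$ sum to at most $(k_0+1)m^{-2}\rho$. For the rest use $a_k\le\|Q\|\le C\nu^2$ and choose $C_2$ so that $\sum_{k>k_0}(k+1)m^{2k}\le1/(d+1)\le\nu^2$; they sum to $O(\nu^4)$.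
\end{proof}

\section{The central limit theorem}\label{sec:clt}

\subsection{Gaussian limit at $\lambda_0$}

By (G6), a function of $g$ is nearly Gaussian when its Hessian is small compared with its variance. Two things are needed: a smooth function of $g$ defined everywhere, and a bound on $\mathbb E|\nabla F|^4$ in terms of the variance. The direct bound $|\nabla\sqrt d\,\psi|\le C\sqrt d\,\nu$ from Lemma~\ref{lem:det}(a) is too weak, since $d\nu^2$ may diverge. A polynomial approximation of degree $O(\log d)$ settles both points, the second through (G5).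

\begin{proposition}\label{prop:clt0}
We have $dV_0\ge-o(1)$. Along any subsequence with $dV_0\to\sigma_\infty^2$, $\sqrt d\,\psi(\lambda_0)\Rightarrow\mathcal N(0,\sigma_\infty^2)$.
\end{proposition}

\begin{proof}
The first claim follows from $V\ge0$ and Proposition~\ref{prop:var}. Let $K=\lceil C_0\log d\rceil$, let $\pi_K(x)=\sum_{k\le K}m^{k+1}U_k(x/2)$ be the truncation of \eqref{eq:cheb}, and let $f(g)=\sqrt d\,r^\top\pi_K(W)v$, a polynomial of degree at most $K$ in $g$.

\emph{On $\Omega_0$.} For complex $s\neq0$, $U_k(\frac{s+s^{-1}}2)=\sum_{j=0}^ks^{k-2j}$, which has modulus at most $(k+1)|s|^k$ if $|s|\ge1$. Write $2+\varepsilon=s_1+s_1^{-1}$ with $s_1>1$; then $s_1<\theta$, and we fix $s_2\in(s_1,\theta)$. Every $x\in[-2-\varepsilon,2+\varepsilon]$ is $s+s^{-1}$ with $1\le|s|\le s_1$, so the tail of \eqref{eq:cheb} is at most $\sum_{k>K}(k+1)(s_1/\theta)^k$, and for $C_0$ large $\|\pi_K(W)-G(\lambda_0)\|\le d^{-10}$ on $\Omega_0$. On the ellipse $\mathcal C=\{s+s^{-1}:|s|=s_2\}$,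 which encloses $[-2-\varepsilon,2+\varepsilon]$ at positive distance, $|\pi_K|\le\sum_k(k+1)(s_2/\theta)^k\le C$. Differentiating Cauchy's formula $\pi_K(W)=\frac1{2\pi i}\oint_{\mathcal C}\pi_K(z)G(z)\,dz$ twice in a direction $x\in\mathbb R^n$ replaces $G$ by $2GA(x)GA(x)G$, so by \eqref{eq:nu}
\[
|x^\top\nabla^2f\,x|\le C\sqrt d\,\|A(x)\|^2\le C\sqrt d\,\nu^2|x|^2\qquad\text{on }\Omega_0 .
\]

\emph{Off $\Omega_0$.} The recurrence $U_{k+1}(x/2)=xU_k(x/2)-U_{k-1}(x/2)$ shows that the absolute values of the coefficients of $U_k(x/2)$ sum to at most $2^k$, so those of $\pi_K$ sum to at most $2^{K+1}\le d^C$. The second derivative of $W^j$, $j\le K$, in direction $x$ has norm at most $K^2(1+\|W\|)^K\|A(x)\|^2$. Hence $|f|+\|\nabla^2f\|\le d^C(1+\|W\|)^K$ everywhere. By (G3), $\mathbb E(1+\|W\|)^{8K}\le\mathbb Ee^{8K\|W\|}\le e^{24K+32K^2\nu^2}\le d^C$, since $\mathbb E\|W\|\le3$ and $K\nu^2\to0$. By the Cauchy--Schwarz inequality, $\Omega_0^c$ contributes at most $d^Ce^{-c\sqrt d}$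 to $\mathbb E|f|$, $\mathbb Ef^2$ and $\mathbb E\|\nabla^2f\|^4$.

\emph{Moments.} On $\Omega_0$, $\chi=1$ and $|f-\sqrt d\,\psi(\lambda_0)|\le Cd^{-9}$. As $r\perp v$, $\mathbb E_\chi\psi=r^\top\mathbb E_\chi[H]v=O(\eta)$ by Lemma~\ref{lem:selfenergy}. Therefore
\[
\mathbb Ef=O(\sqrt d\,\eta)+o(1)=o(1),\qquad\sigma^2:=\operatorname{Var}f=dV+o(1)=dV_0+o(1),\qquad\kappa_2\le C\sqrt d\,\nu^2,
\]
where \eqref{eq:nulower} absorbs the contribution of $\Omega_0^c$ to $\kappa_2$, and $\kappa_1,\kappa_2$ are as in (G6) for $F=f$. By (G5), $\mathbb E|\nabla f|^2\le K\sigma^2$. By (G2), $\operatorname{Var}(|\nabla f|^2)\le4\,\mathbb E|\nabla^2f\,\nabla f|^2\le4\kappa_2^2\kappa_1^2$. Adding, $\kappa_1^4\le4\kappa_2^2\kappa_1^2+K^2\sigma^4$, which implies $\kappa_1^2\le4\kappa_2^2+K\sigma^2$.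

If $\sigma_\infty^2>0$, the bound in (G6) is at most $C\kappa_2(\kappa_2+\sqrt{\log d})\le C\sqrt d\,\eta\to0$, so $f\Rightarrow\mathcal N(0,\sigma_\infty^2)$. If $\sigma_\infty^2=0$, then $f\to0$ in $L^2$. In both cases $f-\sqrt d\,\psi(\lambda_0)\to0$ in probability.
\end{proof}

\subsection{From $\lambda_0$ to $\lambda$}

Here $\sqrt d\,\psi'(z)$ is only controlled at order $\sqrt d\,\nu$, so Lemma~\ref{lem:transfer} must be combined with a rate for $\lambda-\lambda_0$.

\begin{lemma}\label{lem:move}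
$\sqrt d\,(\psi(\lambda)-\psi(\lambda_0))\to0$ in probability.
\end{lemma}

\begin{proof}
For $z\in\mathcal I$, the gradients of $v^\top Gv$ and of $\psi'(z)=-r^\top G^2v$ have components $v^\top GA_iGv$ and $-r^\top(GA_iG^2+G^2A_iG)v$. By Lemma~\ref{lem:det}(a) they have norm at most $C\nu$ on the support of $\chi$, and $|\nabla\chi|\le C\nu$. So (G2) gives $\operatorname{Var}(\chi v^\top G(\lambda_0)v)\le C\nu^2$ and $\operatorname{Var}(\chi\psi'(z))\le C\nu^2$.

\emph{Rate.} By Lemma~\ref{lem:selfenergy}, $\mathbb E_\chi v^\top G(\lambda_0)v=\theta^{-1}+O(\eta)$, so $v^\top G(\lambda_0)v=\theta^{-1}+O_{\mathbb P}(\nu+\eta)$. On $\Omega_0\cap\{\lambda\in\mathcal I\}$, Lemma~\ref{lem:eigvec} gives $v^\top G(\lambda)v=\theta^{-1}$, and $-\partial_zv^\top G(z)v=v^\top G(z)^2v\ge(z+\|W\|)^{-2}\ge c$ on $\mathcal I$. Hence $|\lambda-\lambda_0|=O_{\mathbb P}(\nu+\eta)$.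

\emph{Transfer.} Let $\bar\psi(z)=\mathbb E_\chi\psi(z)=r^\top\mathbb E_\chi[H]v$. By Lemma~\ref{lem:selfenergy}, $|\bar\psi(z)|\le C\eta$ for all $z\in\mathcal I$, so $\sqrt d\,|\bar\psi(\lambda)-\bar\psi(\lambda_0)|\le C\sqrt d\,\eta\to0$ on $\{\lambda\in\mathcal I\}$. Let $F(z)=\sqrt d\,(\chi\psi(z)-\bar\psi(z))$. Then $F'(z)=\sqrt d\,(\chi\psi'(z)-\mathbb E_\chi\psi'(z))$ and $\mathbb E|F'(z)|\le C\sqrt d\,\nu$. Apply Lemma~\ref{lem:transfer} with $\Omega=\Omega_0$ and $\delta=M(\nu+\eta)$. The last term there is at most $CM\sqrt d\,\nu(\nu+\eta)/t\le CM\sqrt d\,\eta/t\to0$. Letting $d\to\infty$ and then $M\to\infty$ gives $F(\lambda)-F(\lambda_0)\to0$ in probability. On $\Omega_0$, $\sqrt d\,\psi=F+\sqrt d\,\bar\psi$.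
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:clt}]
The matrix $\Xi$ is symmetric, since self-adjointness of $\Phi^k$ gives $(T_k)_{ab}=(T_k)_{ba}$. For each $u$, $d\,u^\top\Xi u=(\theta^2-1)dV_0$ is bounded, because $|V_0|\le2m^4\rho$, and is at least $-o(1)$ by Proposition~\ref{prop:clt0}. By polarization $d\,\Xi$ is bounded, and each of its limit points is positive semidefinite; so its smallest eigenvalue is at least $-o(1)$.

Along a subsequence with $d\,\Xi\to\Gamma'$ we have $dV_0\to u^\top\Gamma'u/(\theta^2-1)$. By \eqref{eq:reduction}, Lemma~\ref{lem:move} and Proposition~\ref{prop:clt0}, $u^\top\sqrt d\,R\widehat v=\sqrt d\,r^\top\widehat v\Rightarrow\mathcal N(0,u^\top\Gamma'u)$ for every $u$. By the Cram\'er--Wold theorem (convergence of all linear forms implies joint convergence), $\sqrt d\,R\widehat v\Rightarrow\mathcal N(0,\Gamma')$.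

If $d\,\Xi\to\Gamma$, this is convergence to $\mathcal N(0,\Gamma)$. Conversely, if $\sqrt d\,R\widehat v\Rightarrow\mathcal N(0,\Gamma)$, every limit point $\Gamma'$ of the bounded sequence $d\,\Xi$ has $\mathcal N(0,\Gamma')=\mathcal N(0,\Gamma)$, so $\Gamma'=\Gamma$ and $d\,\Xi\to\Gamma$. Under the hypotheses of the Conjecture $dR\Sigma R^\top\to\Gamma$, so $d\,\Xi\to\Gamma$ is equivalent to $d(R\Sigma R^\top-\Xi)\to0$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
The condition $Rv=0$ removes the term $\ell(I)$ in Step~0 of Proposition~\ref{prop:var} and makes $\mathbb E_\chi\psi=O(\eta)$. The condition $d\eta^2\to0$ controls the error in the variance, the mean $\sqrt d\,\bar\psi$, and the Hessian; Section~\ref{sec:nongauss} shows a failure through the Hessian. The bound $d\rho=O(1)$ fixes the scale $\sqrt d$, and it does not follow from the other hypotheses. For $W=\mathrm{GOE}(N)\oplus\mathrm{GOE}(d-N)$ with $N=\lfloor d^{2/3}\rfloor$, $v=e_1$, $r=e_2$, we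 have $d\nu^4\log d\to0$ but $da_1=d/(N+1)\to\infty$. By Lemma~\ref{lem:eigvec}, $\widehat v$ lies in the first block with probability tending to one, the rotation argument of Section~\ref{sec:intro} gives $\sqrt N\,r^\top\widehat v\Rightarrow\mathcal N(0,\theta^{-2})$, and $\sqrt d\,r^\top\widehat v$ is not tight.
\end{remark}

\section{A product of two Gaussians}\label{sec:nongauss}

Let $W$ have independent entries of variance about $d^{-1/2}$ at the positions $(3,2)$ and $(2,1)$, and suppose coordinate $2$ is the only common neighbor of $3$ and $1$. Then the degree-two term of \eqref{eq:cheb} for $r=e_3$, $v=e_1$ is $e_3^\top W^2e_1=W_{32}W_{21}$, a product of two independent Gaussians with variance of order $1/d$, and the Hessian of $\sqrt d\,W_{32}W_{21}$ in $g$ has norm of order one. The model below makes the single entry $W_{23}$ the only link between the coordinate $3$ and a small block of size $\sqrt d$ that contains the spike; the remaining entries restore isotropy.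

\begin{proof}[Proof of Theorem~\ref{thm:nongauss}]
Let $d$ be large, $N=\lfloor\sqrt d\rfloor$, $N'=d-N-1$, and split the coordinates as $\{1,2\}\cup B_1\cup\{3\}\cup B_2$ with $|B_1|=N-2$ and $|B_2|=N'$. The entries of $W$ on and above the diagonal are independent centered Gaussians with variances $\Pi_{ab}$ as follows:
\begin{itemize}
\item on $\{1,2\}\cup B_1$: $\frac1{N+1}$ off the diagonal and $\frac2{N+1}$ on it, except $\Pi_{22}=\frac1{N+1}$;
\item $\Pi_{23}=\frac1{N+1}$, and $\Pi_{3l}=\frac N{(N+1)N'}$ for $l\in B_2$;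
\item on $B_2$: $s^2$ times the variances of $\mathrm{GOE}(N')$, with $s^2=1-\frac N{(N+1)N'}$;
\item all other entries, including $W_{33}$, vanish.
\end{itemize}
Take $v=e_1$ and $R=e_3^\top$.

\emph{Hypotheses.} For diagonal $Y$, independence makes $\Phi(Y)=\mathbb E[WYW]$ diagonal with entries $\sum_b\Pi_{ab}Y_{bb}$. So isotropy means that the symmetric matrix $\Pi$ has row sums one. They are $\frac{N-1}{N+1}+\frac2{N+1}$ for rows in $\{1\}\cup B_1$, $\frac{N-1}{N+1}+\frac1{N+1}+\frac1{N+1}$ for row $2$, $\frac1{N+1}+\frac N{N+1}$ for row $3$, and $\frac N{(N+1)N'}+s^2$ for rows in $B_2$. The nonzero eigenvalues of $\operatorname{Cov}(W)$ are among $2\Pi_{ab}$, $a\ne b$, and $\Pi_{aa}$, so $\nu^2=\frac2{N+1}$ once $N'\ge N$. Thus $d\nu^4\to4$ and (H2) holds.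

Next, $a_k=(\Pi^k)_{31}$ is a weighted sum over walks of length $k$ from $3$ to $1$. The only step from $\{3\}\cup B_2$ to its complement is $3\to2$. Cutting each walk at the last such step,
\[
a_k\le\sum_{j=0}^{k-1}(\Pi^j)_{33}\,\Pi_{32}\,(\Pi^{k-1-j})_{21}\le k\cdot\frac1{N+1}\cdot\frac2{N+1},
\]
because $(\Pi^j)_{33}\le1$, $(\Pi^0)_{21}=0$, and $(\Pi^l)_{21}=\sum_a(\Pi^{l-1})_{2a}\Pi_{a1}\le\max_a\Pi_{a1}=\frac2{N+1}$ for $l\ge1$. Hence $d\sum_k\theta^{-2k}a_k=O(1)$.

\emph{Eigenvector equations.} Work on $\Omega_0\cap\{\lambda\in\mathcal I\}$, whose probability tends to one; principal submatrices of $W$ have norm at most $2+\varepsilon$ there. Let $W_{B_i}$ be the restriction of $W$ to $B_i$, $G_i(z)=(z-W_{B_i})^{-1}$, $b=(W_{l3})_{l\in B_2}$, and $h_a=(W_{la})_{l\in B_1}$ for $a=1,2$. The rows in $B_2$ and $B_1$ of $X\widehat v=\lambda\widehat v$ give $\widehat v_{B_2}=G_2(\lambda)b\,\widehat v_3$ and $\widehat v_{B_1}=G_1(\lambda)(h_1\widehat v_1+h_2\widehat v_2)$. Inserting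 these in rows $3$ and $2$,
\begin{gather*}
\widehat v_3=\kappa W_{23}\widehat v_2,\qquad\kappa=(\lambda-b^\top G_2(\lambda)b)^{-1},\\
\big(\lambda-W_{22}-\kappa W_{23}^2-h_2^\top G_1(\lambda)h_2\big)\widehat v_2=\big(W_{21}+h_2^\top G_1(\lambda)h_1\big)\widehat v_1 .
\end{gather*}
Here $\kappa$ is the $(3,3)$ entry of the resolvent at $\lambda$ of the restriction of $W$ to $\{3\}\cup B_2$, so it is well defined and bounded.

\emph{Coefficients.} We have $W_{B_2}=s\cdot\mathrm{GOE}(N')$ and $W_{B_1}=\sqrt{(N-1)/(N+1)}\cdot\mathrm{GOE}(N-2)$ in law, so both spectral distributions tend to $\mu_{\mathrm{sc}}$. For a standard Gaussian $\xi$ in $\mathbb R^p$ and a fixed symmetric $B$, $\mathbb E(\xi^\top B\xi-\operatorname{tr}B)^2=2\operatorname{tr}B^2\le2p\|B\|^2$. The vector $b$ is independent of $W_{B_2}$ with covariance $\frac N{(N+1)N'}I$, and $h_1,h_2$ are independent of $W_{B_1}$ with covariance $\frac1{N+1}I$. So by \eqref{eq:mvalues}, in probability,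
\[
b^\top G_2(\lambda_0)b\to\theta^{-1},\qquad h_2^\top G_1(\lambda_0)h_2\to\theta^{-1},\qquad|G_1(\lambda_0)h_1|^2\to\frac1{\theta^2-1}.
\]
The first two forms are $C$-Lipschitz in $z\in\mathcal I$ on $\Omega_0$, as $|b|,|h_2|\le\|W\|$, so $\lambda_0$ may be replaced by $\lambda$. Since $W_{22},W_{23}\to0$, we get $\kappa\to(\lambda_0-\theta^{-1})^{-1}=\theta^{-1}$, and the bracket multiplying $\widehat v_2$ tends to $\lambda_0-\theta^{-1}=\theta$. Also $\widehat v_1\to\sqrt{1-\theta^{-2}}$ by \eqref{eq:bbp}.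

\emph{Fluctuating term.} Let $F(z)=\sqrt{N+1}\,(W_{21}+h_2^\top G_1(z)h_1)$ and $\Omega_1=\{\|W_{B_1}\|\le2+\varepsilon\}\supset\Omega_0$. Given $W_{B_1}$ in $\Omega_1$, $\mathbb E|F'(z)|^2=\frac1{N+1}\operatorname{tr}G_1(z)^4\le C$ for $z\in\mathcal I$, so $F(\lambda)-F(\lambda_0)\to0$ in probability by Lemma~\ref{lem:transfer}. Given $(W_{B_1},h_1)$, the variable $F(\lambda_0)$ is $\mathcal N(0,1+|G_1(\lambda_0)h_1|^2)$, and this variance tends to $\frac{\theta^2}{\theta^2-1}$. Moreover $F(\lambda_0)$ is independent of $\zeta:=\sqrt{N+1}\,W_{23}\sim\mathcal N(0,1)$. Since $\theta^{-1}\cdot\frac\theta{\sqrt{\theta^2-1}}\cdot\sqrt{1-\theta^{-2}}=\theta^{-1}$, we obtain $(\zeta,\sqrt{N+1}\,\widehat v_2)\Rightarrow(\zeta,\theta^{-1}\zeta')$ with $\zeta'\sim\mathcal N(0,1)$ independent of $\zeta$. Therefore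
\[
\sqrt d\,R\widehat v=\sqrt d\,\widehat v_3=\frac{\sqrt d}{N+1}\,\kappa\,\zeta\cdot\sqrt{N+1}\,\widehat v_2\Rightarrow\theta^{-2}\zeta\zeta' .
\]
The limit is not Gaussian: $\zeta\zeta'$ is centered with second moment $1$ and fourth moment $9\neq3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBvH} Bandeira, Boedihardjo and van Handel, Invent. Math. 234 (2023).

\bibitem{BCSvH} Bandeira, Cipolloni, Schr\"oder and van Handel (2024).

\bibitem{Chatterjee} Chatterjee, Probab. Theory Related Fields 143 (2009).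

\bibitem{Kunisky} Dmitriy Kunisky, \emph{Lehner's operator norm formulas, semidefinite programming, and spiked matrix models}, arXiv:2606.14687 (2026).

\end{thebibliography}
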